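\title{Nested orders do not determine the free-set index of a finite family}

\begin{abstract}
To a family $\mathcal F$ of subsets of a finite set $X$ one attaches two natural numbers. The index $\mathfrak{fr}(\mathcal F)$ is the least $n$ such that, for every map $S$ from finite subsets of $\aleph_n$ to finite subsets of $\aleph_n$, the set $X$ can be placed inside $\aleph_n$ so that the members of $\mathcal F$ are relatively closed under $S$. The index $\mathfrak{no}(\mathcal F)$ is defined by finite systems of linear orders on nested initial segments, and $\mathfrak{no}(\mathcal F)\le\mathfrak{fr}(\mathcal F)$. We answer the question whether the two indices coincide under GCH. They do not, and this is a theorem of ZFC: a family on 19 points has $\mathfrak{no}(\mathcal F)=2<\mathfrak{fr}(\mathcal F)$, and for every $n\ge2$ some family has $\mathfrak{no}(\mathcal F)=n<\mathfrak{fr}(\mathcal F)$. The indices do coincide when $\mathfrak{no}(\mathcal F)\le1$.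
\end{abstract}

\section{Introduction}\label{sec:intro}

For a set $Z$ let $[Z]^{<\omega}$ be the family of its finite subsets. We write $\omega_n$ for the cardinal $\aleph_n$ viewed as the set of ordinals below it. A \emph{set mapping on $\omega_n$} is a function $S:[\omega_n]^{<\omega}\to[\omega_n]^{<\omega}$; one thinks of $S(E)$ as a finite set of points that depend on $E$. The Kuratowski--Sierpi\'nski free set theorem says that for every set mapping $S$ on $\omega_n$ there is a set $Y\subseteq\omega_n$ with $n+1$ elements such that $y\notin S(Y\setminus\{y\})$ for all $y\in Y$. Here every point is independent of all the others. One can ask for less: prescribe which subsets of $Y$ must not capture further points of $Y$, and ask how large an aleph is needed for that pattern.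

\subsection*{The index $\mathfrak{fr}$}
Throughout, a \emph{family on $X$} is a family $\mathcal F$ of subsets of a finite set $X$ with $\bigcup\mathcal F=X$. A \emph{free copy} of $\mathcal F$ for a set mapping $S$ on $\omega_n$ is an injection $u:X\to\omega_n$ such that
\[
S(u(A))\cap u(X)\subseteq u(A)\qquad\text{for all }A\in\mathcal F .
\]
The index $\mathfrak{fr}(\mathcal F)$ is the least $n<\omega$ such that every set mapping on $\omega_n$ has a free copy of $\mathcal F$. Such an $n$ exists by the Kuratowski--Sierpi\'nski theorem (see Lemma~\ref{lem:fr}).

\subsection*{The index $\mathfrak{no}$}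
For a finite sequence $v$ we write $|v|$ for its length and $vt$ for $v$ followed by the term $t$, and we say that $v$ \emph{lies in} a set $A$ if all its terms belong to $A$. A \emph{nested-orders family} on a set $Z$ is a set $\mathfrak S$ of finite sequences of elements of $Z$ obtained by the following recursion, which also produces, for each $v\in\mathfrak S$, a set $D_v\subseteq Z$ and a strict linear order $\prec_v$ on $D_v$. The empty sequence belongs to $\mathfrak S$ and $D_\emptyset=Z$. Once $v\in\mathfrak S$ and $D_v$ are given, an arbitrary strict linear order $\prec_v$ on $D_v$ is chosen; then $vt\in\mathfrak S$ if and only if $t\in D_v$, and for such $t$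
\[
D_{vt}=\{s\in D_v: s\prec_v t\}.
\]
So one orders $Z$, reorders each proper initial segment $D_{(t)}$ in a new way, reorders each initial segment $D_{(t,s)}$ of these new orders, and so on. We write $D_t,\prec_t,D_{ts}$ for $D_{(t)},\prec_{(t)},D_{(t,s)}$. Since $D_{vt}\subseteq D_v\setminus\{t\}$, the terms of a sequence in $\mathfrak S$ are distinct. An \emph{$n$-nested-orders family} is what the recursion gives when it is stopped at sequences of length $n+2$; only the orders $\prec_v$ with $|v|\le n$ are chosen, and the recursion can always be continued to a nested-orders family.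

For a nested-orders or $n$-nested-orders family $\mathfrak S$ on a finite set $X$ put
\[
\mathcal F_{\mathfrak S,n}=\{A\subseteq X:\ D_v\subseteq A\text{ for every }v\in\mathfrak S\text{ with }|v|=n+1\text{ that lies in }A\}.
\]
In other words, $A\in\mathcal F_{\mathfrak S,n}$ if $(t_1,\dots,t_{n+2})\in\mathfrak S$ and $t_1,\dots,t_{n+1}\in A$ imply $t_{n+2}\in A$. The index $\mathfrak{no}(\mathcal F)$ of a family on $X$ is the least $n<\omega$ such that $\mathcal F\subseteq\mathcal F_{\mathfrak S,n}$ for some $n$-nested-orders family (equivalently, some nested-orders family) $\mathfrak S$ on $X$. It exists because $\mathcal F_{\mathfrak S,n}$ is the whole power set of $X$ when $n+2>|X|$.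

\subsection*{The problem and the results}
It is known that $\mathfrak{no}(\mathcal F)\le\mathfrak{fr}(\mathcal F)$ for every family. We include the short proof (Proposition~\ref{prop:known}), which uses only ZFC and shows where nested orders come from: they are the trace that one natural set mapping on $\omega_n$ leaves on a free copy. Avil\'es and Pi\~na \cite{AP} pose the following problem.

\begin{quote}
Assume the Generalized Continuum Hypothesis. Is $\mathfrak{no}(\mathcal F)=\mathfrak{fr}(\mathcal F)$ for every family $\mathcal F$? Equivalently, is $\mathfrak{fr}(\mathcal F_{\mathfrak S,n})\le n$ for every $n$-nested-orders family $\mathfrak S$ on a finite set?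
\end{quote}

The two forms are equivalent: $\mathfrak{no}(\mathcal F_{\mathfrak S,n})\le n$ by definition, and $\mathcal F\subseteq\mathcal F_{\mathfrak S,n}$ implies $\mathfrak{fr}(\mathcal F)\le\mathfrak{fr}(\mathcal F_{\mathfrak S,n})$. The problem asks whether that one natural set mapping is the only obstruction to free copies. A positive answer would compute $\mathfrak{fr}(\mathcal F)$ by a finite search, and it is the answer that the first examples suggest: both indices are $0$ for chains, and both are $n$ for the family of all $n$-element subsets of an $(n+1)$-element set (Examples~\ref{ex:chain} and~\ref{ex:KS}). The answer is nevertheless negative. All results below are proved in ZFC, so they hold under GCH in particular.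

\begin{theorem}\label{thm:A}
There is a family $\mathcal F$ on a set of $19$ points with $\mathfrak{no}(\mathcal F)=2<\mathfrak{fr}(\mathcal F)$. Hence $\mathfrak{fr}(\mathcal F_{\mathfrak S,2})>2$ for some $2$-nested-orders family $\mathfrak S$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $n\ge2$ there is a family $\mathcal F_n$ with $\mathfrak{no}(\mathcal F_n)=n<\mathfrak{fr}(\mathcal F_n)$.
\end{theorem}

\begin{theorem}\label{thm:C}
If $\mathfrak{no}(\mathcal F)\le1$, then $\mathfrak{fr}(\mathcal F)=\mathfrak{no}(\mathcal F)$.
\end{theorem}

\begin{corollary}\label{cor:main}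
The implication ``$\mathfrak{no}(\mathcal F)\le n\Rightarrow\mathfrak{fr}(\mathcal F)\le n$ for all $\mathcal F$'' is true exactly for $n\le1$. Moreover, $\mathfrak{no}(\mathcal F)=\mathfrak{fr}(\mathcal F)$ whenever $\mathfrak{fr}(\mathcal F)\le2$.
\end{corollary}

\begin{proof}
The first statement is Theorem~\ref{thm:C} for $n\le1$ and Theorem~\ref{thm:B} for $n\ge2$. If $\mathfrak{fr}(\mathcal F)\le2$, then $\mathfrak{no}(\mathcal F)\le\mathfrak{fr}(\mathcal F)\le2$; either $\mathfrak{no}(\mathcal F)\le1$ and Theorem~\ref{thm:C} applies, or both indices equal $2$.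
\end{proof}

The reason for the failure is that a nested-orders family chooses the orders $\prec_t$, $t\in X$, independently of each other, while on $\omega_2$ they can be chosen so that they are related. A family with $\mathfrak{fr}(\mathcal F)\le2$ inherits this relation, which we call coherence (Section~\ref{sec:coh}). Six sets on seven points already force the orders to be incoherent, provided that the points are in the right position (Section~\ref{sec:core}), and twelve more points force the position (Section~\ref{sec:19}). Section~\ref{sec:lift} lifts the example to all $n\ge2$, and Section~\ref{sec:one} proves Theorem~\ref{thm:C}.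

\section{Basic properties of the two indices}\label{sec:basic}

A set mapping $S$ is \emph{monotone} if $H\subseteq E$ implies $S(H)\subseteq S(E)$. The \emph{monotone hull} $\widehat S(E)=\bigcup_{H\subseteq E}S(H)$ is a monotone set mapping with $\widehat S(E)\supseteq S(E)$, so every free copy for $\widehat S$ is a free copy for $S$.

\begin{lemma}\label{lem:fr}
Let $\mathcal F$ be a family on $X$.
\begin{enumerate}
\item[(i)] If $|X|=n+1$, then every set mapping on $\omega_n$ has a free copy of $\mathcal F$.
\item[(ii)] $\mathfrak{fr}(\mathcal F)>n$ if and only if some set mapping on $\omega_n$ has no free copy of $\mathcal F$.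
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We may assume that $S$ is monotone. Take $Y$ as in the Kuratowski--Sierpi\'nski theorem and any bijection $u:X\to Y$. If $y\in Y\setminus u(A)$, then $S(u(A))\subseteq S(Y\setminus\{y\})\not\ni y$.

(ii) It suffices to show that if every set mapping on $\omega_k$ has a free copy, then so does every set mapping $S$ on $\omega_{k+1}$. A free copy $u:X\to\omega_k$ for the set mapping $E\mapsto S(E)\cap\omega_k$ on $\omega_k$ is a free copy for $S$, because $u(X)\subseteq\omega_k$.
\end{proof}

The last level of orders in the definition of $\mathfrak{no}$ can be eliminated. By a \emph{chain} we mean a family of sets linearly ordered by inclusion.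

\begin{lemma}\label{lem:chain}
Let $\mathcal F$ be a family on $X$ and $n<\omega$.
\begin{enumerate}
\item[(i)] $\mathcal F_{\mathfrak S,n}\subseteq\mathcal F_{\mathfrak S,n+1}$ for every nested-orders family $\mathfrak S$ on $X$. Hence $\mathfrak{no}(\mathcal F)\le n$ if and only if $\mathcal F\subseteq\mathcal F_{\mathfrak S,n}$ for some $\mathfrak S$.
\item[(ii)] \emph{(Chain criterion.)} $\mathfrak{no}(\mathcal F)\le n$ if and only if the orders $\prec_v$ with $|v|<n$ can be chosen so that, for every resulting sequence $v$ of length $n$, the traces $A\cap D_v$ of those $A\in\mathcal F$ in which $v$ lies form a chain.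
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $A\in\mathcal F_{\mathfrak S,n}$ and $vt\in\mathfrak S$ lies in $A$ with $|v|=n+1$, then $D_{vt}\subseteq D_v\subseteq A$.

(ii) By definition, $A\in\mathcal F_{\mathfrak S,n}$ if and only if $D_{vt}\subseteq A$ for every $v\in\mathfrak S$ of length $n$ that lies in $A$ and every $t\in A\cap D_v$. This says that $A\cap D_v$ is an initial segment of $\prec_v$ for every such $v$. The initial segments of a linear order form a chain. Conversely, the sets $D_v$ with $|v|=n$ depend only on the orders of lower levels, and if the traces on $D_v$ form a chain $I_1\subseteq\dots\subseteq I_l$, we let $\prec_v$ list first $I_1$, then $I_2\setminus I_1$, and so on, and finally $D_v\setminus I_l$.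
\end{proof}

Thus $\mathfrak{no}(\mathcal F)=0$ means that $\mathcal F$ is a chain. A witness for $\mathfrak{no}(\mathcal F)\le1$ is a single order $\prec_\emptyset$ such that for each $t$ the traces on $D_t$ of the members containing $t$ form a chain. A witness for $\mathfrak{no}(\mathcal F)\le2$ consists of $\prec_\emptyset$ and one order $\prec_t$ for each $t$, such that for each pair $s\prec_\emptyset t$ the traces on $D_{ts}$ of the members containing $t$ and $s$ form a chain. The value $n=2$ is the first at which a witness has several orders that can be compared with each other.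

\begin{lemma}\label{lem:lower}
Let $\mathcal F$ be a family on $X$ and $W\subseteq X$ with $|W|=n+1$. If for every $w\in W$ some $A\in\mathcal F$ has $A\cap W=W\setminus\{w\}$, then $\mathfrak{no}(\mathcal F)\ge n$.
\end{lemma}

\begin{proof}
Let $n\ge1$ and let $\mathfrak S$ be a nested-orders family on $X$. Let $t_1$ be the $\prec_\emptyset$-largest element of $W$. Then $W\setminus\{t_1\}\subseteq D_{t_1}$; let $t_2$ be its $\prec_{t_1}$-largest element, so that $W\setminus\{t_1,t_2\}\subseteq D_{t_1t_2}$, and continue. This enumerates $W$ as a sequence $(t_1,\dots,t_{n+1})\in\mathfrak S$. A set $A\in\mathcal F$ with $A\cap W=W\setminus\{t_{n+1}\}$ contains $t_1,\dots,t_n$ but not $t_{n+1}$, so $A\notin\mathcal F_{\mathfrak S,n-1}$. By Lemma~\ref{lem:chain}(i), $\mathfrak{no}(\mathcal F)\le n-1$ is false.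
\end{proof}

\begin{proposition}\label{prop:known}
$\mathfrak{no}(\mathcal F)\le\mathfrak{fr}(\mathcal F)$ for every family $\mathcal F$.
\end{proposition}

\begin{proof}
Let $n=\mathfrak{fr}(\mathcal F)$. Build a nested-orders family $\mathfrak T$ on $\omega_n$ in which every $\prec_v$ is a well-order of $D_v$ whose order type is the cardinal $|D_v|$. Then $D_{vt}$ is a proper initial segment of such an order, so $|D_{vt}|<|D_v|$. Starting from $|D_\emptyset|=\aleph_n$ we get $|D_v|\le\aleph_{n-|v|}$ for $|v|\le n$, and $D_v$ is finite for $|v|=n+1$. Let $S(E)$ be the union of the sets $D_v$ over all $v\in\mathfrak T$ of length $n+1$ that lie in $E$. This is a set mapping on $\omega_n$; let $u$ be a free copy of $\mathcal F$ for $S$, and identify $X$ with $u(X)$. The sequences of $\mathfrak T$ that lie in $X$ form a nested-orders family $\mathfrak S$ on $X$, with sets $D_v\cap X$ and the restricted orders. If $A\in\mathcal F$ and $v\in\mathfrak S$ has length $n+1$ and lies in $A$, then $D_v\cap X\subseteq S(A)\cap X\subseteq A$. So $\mathcal F\subseteq\mathcal F_{\mathfrak S,n}$.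
\end{proof}

\begin{example}[chains]\label{ex:chain}
If $\mathfrak{no}(\mathcal F)=0$, then $\mathfrak{fr}(\mathcal F)=0$. Enumerate $X=\{x_1,\dots,x_m\}$ so that every member of $\mathcal F$ has the form $X_l=\{x_1,\dots,x_l\}$. Given $S$ on $\omega$, choose recursively $u(x_k)$ outside the finite set $u(X_{k-1})\cup\bigcup_{l<k}S(u(X_l))$. If $x_k\notin X_l$, then $l<k$, so $u(x_k)\notin S(u(X_l))$, and $u$ is a free copy.
\end{example}

\begin{example}[Kuratowski--Sierpi\'nski families]\label{ex:KS}
Let $|W|=n+1\ge2$ and $\mathcal K=\{W\setminus\{w\}:w\in W\}$. Then $n\le\mathfrak{no}(\mathcal K)\le\mathfrak{fr}(\mathcal K)\le n$ by Lemma~\ref{lem:lower}, Proposition~\ref{prop:known} and Lemma~\ref{lem:fr}(i). In particular some set mapping $S$ on $\omega_{n-1}$ has no free copy of $\mathcal K$: for every injection $v:W\to\omega_{n-1}$ there is $w\in W$ with $v(w)\in S(v(W\setminus\{w\}))$.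
\end{example}

\section{Coherent rankings}\label{sec:coh}

In the proof of Proposition~\ref{prop:known} for $n=2$, each ordinal $\alpha<\omega_2$ was well-ordered in type at most $\omega_1$, and nothing tied the order chosen for $\alpha$ to the order chosen for $\beta<\alpha$. All that the proof needs is that the initial segments of these orders are countable. This leaves room to impose a relation between them, and any relation imposed on $\omega_2$ passes to the points of a free copy. It is convenient to replace the order below a point $p$ by an ordinal-valued rank, and to allow ties.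

\begin{definition}\label{def:ranked}
A \emph{ranked order} on a set $Z$ is a linear order $<$ on $Z$ together with an ordinal $\rho(x,p)$ for every pair $x<p$. For $y<p$ put
\[
P(p,y)=\{x<p:\rho(x,p)\le\rho(y,p)\}.
\]
The ranked order is \emph{coherent} if, for all $\xi,\eta<\beta<\alpha$ in $Z$,
\begin{equation}\label{eq:coh}
\rho(\xi,\beta)\le\rho(\eta,\beta)\quad\Longrightarrow\quad\rho(\xi,\alpha)\le\max\{\rho(\beta,\alpha),\rho(\eta,\alpha)\}.
\end{equation}
A ranked order on $X$ is \emph{admissible} for a family $\mathcal F$ on $X$ if for all $y<p$ the traces $A\cap P(p,y)$ with $p,y\in A\in\mathcal F$ form a chain; that is, if there are no $A,A'\in\mathcal F$ and $r,s\in P(p,y)$ with $p,y\in A\cap A'$, $r\in A\setminus A'$ and $s\in A'\setminus A$.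
\end{definition}

Coherence says that if $\xi$ comes no later than $\eta$ as seen from $\beta$, then, as seen from a higher point $\alpha$, the point $\xi$ has appeared by the time both $\beta$ and $\eta$ have appeared. Admissibility is the chain criterion for $n=2$.

\begin{lemma}\label{lem:adm}
$\mathfrak{no}(\mathcal F)\le2$ if and only if $X$ carries a ranked order admissible for $\mathcal F$.
\end{lemma}

\begin{proof}
Given orders $\prec_\emptyset$ and $\prec_p$ as in the chain criterion, let $<$ be $\prec_\emptyset$ and let $\rho(x,p)$ be the number of $\prec_p$-predecessors of $x$. Then $P(p,y)=D_{py}\cup\{y\}$, and adding $y$ to all members of a chain gives a chain. Conversely, given an admissible ranked order, let $\prec_\emptyset$ be $<$ and let $\prec_p$ list the points below $p$ by increasing rank, with ties broken arbitrarily. Then $D_{py}\subseteq P(p,y)$, and intersecting the members of a chain with $D_{py}$ gives a chain.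
\end{proof}

On $\omega_2$ the ranks $\rho(\xi,\alpha)=\xi$ are coherent, but their sets $P(\alpha,\beta)=\beta+1$ can be uncountable. The point of the next lemma is that coherence is compatible with countability. The ranks below $\alpha$ are read off from an increasing $\omega_1$-sequence of countable sets, each closed under the ranks already defined.

\begin{lemma}\label{lem:rho}
There is a coherent ranked order on $\omega_2$, with the usual order of the ordinals and ranks $\rho(\xi,\alpha)<\omega_1$, in which every set $P(\alpha,\beta)$ is countable.
\end{lemma}

\begin{proof}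
We define $\rho(\cdot,\alpha)$ by recursion on $\alpha>0$. Suppose that $\rho(\cdot,\beta)$ is defined for $\beta<\alpha$ and that all sets $P(\beta,\eta)$ with $\eta<\beta<\alpha$ are countable. Call $Q\subseteq\alpha$ \emph{closed} if $P(\beta,\eta)\subseteq Q$ whenever $\eta<\beta$ both belong to $Q$. An intersection of closed sets is closed. Every countable $Q^0\subseteq\alpha$ lies in a countable closed set: let $Q^{k+1}$ be the union of $Q^k$ and the countably many countable sets $P(\beta,\eta)$ with $\eta<\beta$ in $Q^k$, and take $\bigcup_kQ^k$. Since $0<|\alpha|\le\aleph_1$, there is a surjection $h:\omega_1\to\alpha$. For $\nu<\omega_1$ let $Q_\nu$ be the least closed set containing $\{h(\iota):\iota\le\nu\}$. The sets $Q_\nu$ are countable, increase with $\nu$ and have union $\alpha$. Put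
\[
\rho(\xi,\alpha)=\min\{\nu:\xi\in Q_\nu\},
\]
so that $\rho(\xi,\alpha)\le\nu$ if and only if $\xi\in Q_\nu$. Then $P(\alpha,\beta)=Q_{\rho(\beta,\alpha)}$ is countable. For \eqref{eq:coh}, let $\xi,\eta<\beta<\alpha$ with $\rho(\xi,\beta)\le\rho(\eta,\beta)$ and let $\nu=\max\{\rho(\beta,\alpha),\rho(\eta,\alpha)\}$. Then $\eta<\beta$ both belong to the closed set $Q_\nu$, so $\xi\in P(\beta,\eta)\subseteq Q_\nu$.
\end{proof}

We can now sharpen Proposition~\ref{prop:known} at level $2$.

\begin{proposition}\label{prop:coh}
If $\mathfrak{fr}(\mathcal F)\le2$, then $X$ carries a ranked order that is coherent and admissible for $\mathcal F$.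
\end{proposition}

\begin{proof}
Take $\rho$ from Lemma~\ref{lem:rho} and fix injections $g_{\alpha\beta}:P(\alpha,\beta)\to\omega$ for $\beta<\alpha<\omega_2$; this is where countability is used. For finite $E\subseteq\omega_2$ let $S(E)$ be the set of all $\xi$ for which there are $\beta<\alpha$ in $E$ and $\gamma\in E$ with
\[
\gamma,\xi\in P(\alpha,\beta)\qquad\text{and}\qquad g_{\alpha\beta}(\xi)\le g_{\alpha\beta}(\gamma).
\]
There are finitely many triples $(\alpha,\beta,\gamma)$, and each contributes at most $g_{\alpha\beta}(\gamma)+1$ points, so $S(E)$ is finite. By Lemma~\ref{lem:fr}(ii), $S$ has a free copy of $\mathcal F$. Identify $X$ with its image, so that $X\subseteq\omega_2$ and $S(A)\cap X\subseteq A$ for $A\in\mathcal F$. The restriction of $<$ and $\rho$ to $X$ is coherent, since \eqref{eq:coh} holds for all points of $\omega_2$. Suppose that it is not admissible, as witnessed by $p,y,r,s,A,A'$ as in Definition~\ref{def:ranked}. Then $r\ne s$, so $g_{py}(r)\ne g_{py}(s)$. If $g_{py}(s)<g_{py}(r)$, the points $p,y,r\in A$ put $s$ into $S(A)$, although $s\in X\setminus A$. If $g_{py}(r)<g_{py}(s)$, the points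 $p,y,s\in A'$ put $r$ into $S(A')$, although $r\in X\setminus A'$. Both cases contradict freeness.
\end{proof}

By Lemma~\ref{lem:adm} and Proposition~\ref{prop:coh}, Theorem~\ref{thm:A} is now a finite problem: find a family that has admissible ranked orders but no coherent one. The following lemma is the only tool needed to control admissible ranked orders. Two sets locate the point of largest rank up to two candidates, and three sets locate the largest point up to three candidates.

\begin{lemma}\label{lem:force}
Let $X$ carry a ranked order admissible for $\mathcal F$, and let $Y\subseteq X$.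
\begin{enumerate}
\item[(i)] Let $p\in X$ lie above all points of $Y$, let $r\ne s$ be in $Y$, and let $A,A'\in\mathcal F$ contain $p$ and satisfy $A\cap Y=Y\setminus\{s\}$ and $A'\cap Y=Y\setminus\{r\}$. Then every point at which $\rho(\cdot,p)$ attains its maximum on $Y$ belongs to $\{r,s\}$.
\item[(ii)] Let $T\subseteq Y$ with $|T|=3$, and suppose that for each $t\in T$ some $A\in\mathcal F$ has $A\cap Y=Y\setminus\{t\}$. Then $\max Y\in T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If the maximum is attained at $y\notin\{r,s\}$, then $r,s\in P(p,y)$, $p,y\in A\cap A'$, $r\in A\setminus A'$ and $s\in A'\setminus A$, against admissibility.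

(ii) Suppose that $p=\max Y\notin T$, and write $T=\{y,r,s\}$ with $\rho(y,p)$ largest. The sets with traces $Y\setminus\{s\}$ and $Y\setminus\{r\}$ on $Y$ contain $p$, so (i), applied to $T$ in place of $Y$, gives $y\in\{r,s\}$, which is false.
\end{proof}

\section{Seven points that force incoherence}\label{sec:core}

To violate \eqref{eq:coh} we need points $c<w$ and points $a,b<c$ such that $a$ has rank at most that of $b$ as seen from $c$, while $a$ has rank larger than those of $b$ and $c$ as seen from $w$. Lemma~\ref{lem:force}(i) identifies a point of largest rank only up to two candidates, so $b$ is replaced by a pair $b,b'$. To push $a$ above $b$ as seen from $w$, we add a point $z$ of low rank and two sets through $w,b$ that separate $a$ from $z$. The point $b'$ gets its own partner $a'$.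

A \emph{core} consists of seven distinct points $a,a',b,b',c,z,w$ and the six sets
\begin{equation}\label{eq:core}
\begin{array}{lll}
\{c,a,a',b\},&\{w,c,a,b\},&\{w,c,b,z\},\\[2pt]
\{c,a,a',b'\},\qquad&\{w,c,a',b'\},\qquad&\{w,c,b',z\}.
\end{array}
\end{equation}

\begin{lemma}\label{lem:core}
Let $\mathcal F$ be a family on $X$ that contains the six sets of a core. A ranked order on $X$ that is admissible for $\mathcal F$ and satisfies
\begin{equation}\label{eq:pos}
a,a',b,b'<c<w\qquad\text{and}\qquad z<w
\end{equation}
is not coherent.
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:force}(i) three times.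

\emph{Seen from $c$.} Take $p=c$, $Y=\{a,a',b,b'\}$ and the two sets in the first column of \eqref{eq:core}, whose traces on $Y$ omit $b'$ and $b$. The maximum of $\rho(\cdot,c)$ on $Y$ is attained at some $\sigma\in\{b,b'\}$, so
\[
\rho(a,c),\ \rho(a',c)\le\rho(\sigma,c).
\]

\emph{Seen from $w$.} Take $p=w$, $Y=\{z,c,b,b'\}$ and the two sets in the third column, whose traces on $Y$ omit $b'$ and $b$. The maximum of $\rho(\cdot,w)$ on $Y$ is attained at some $\tau\in\{b,b'\}$, so
\[
\rho(z,w),\ \rho(c,w),\ \rho(\sigma,w)\le\rho(\tau,w).
\]

\emph{The partner of $\tau$.} Let $x=a$ if $\tau=b$ and $x=a'$ if $\tau=b'$, so that $\{w,c,x,\tau\}$ and $\{w,c,\tau,z\}$ are sets of the core. Take $p=w$ and $Y=\{x,z,\tau\}$; the traces of these two sets on $Y$ omit $z$ and $x$. So the maximum of $\rho(\cdot,w)$ on $Y$ is not attained at $\tau$. Since $\rho(z,w)\le\rho(\tau,w)$, we get $\rho(x,w)>\rho(\tau,w)$.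

Thus $x,\sigma<c<w$ and $\rho(x,c)\le\rho(\sigma,c)$, but $\rho(x,w)>\max\{\rho(c,w),\rho(\sigma,w)\}$. This violates \eqref{eq:coh}.
\end{proof}

The lemma would be useless if the core had no admissible ranked order satisfying \eqref{eq:pos}. The proof tells us what such an order should look like: the $a$'s before the $b$'s below $c$, and after them below $w$.

\begin{lemma}\label{lem:coreorders}
Order the points of a core as follows, each list being increasing:
\[
\prec_\emptyset:\ a,a',b,b',c,z,w;\qquad \prec_w:\ z,c,b,b',a,a';\qquad \prec_z:\ c,b,b',a,a';
\]
and let $\prec_t$ be the restriction of $\prec_\emptyset$ for $t\in\{a,a',b,b',c\}$. Then for every pair $s\prec_\emptyset t$ the traces on $D_{ts}$ of the sets in \eqref{eq:core} that contain $t$ and $s$ form a chain.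
\end{lemma}

\begin{proof}
There are $21$ pairs $(t,s)$. Any family of subsets of a set with at most one element is a chain. This settles the pairs $(w,z)$, $(z,c)$, $(c,a)$, $(b',a)$, $(b,a)$, $(a',a)$, where $D_{ts}=\emptyset$, the pair $(w,c)$, where $D_{ts}=\{z\}$, and the pairs $(c,a')$, $(b',a')$, $(b,a')$, where $D_{ts}=\{a\}$. At most one of the six sets contains both points of $(w,a)$, $(w,a')$, $(z,b)$, $(z,b')$, $(z,a)$, $(z,a')$ or $(b',b)$. The four remaining pairs are
\[
\begin{array}{c|c|l}
(t,s)&D_{ts}&\text{traces}\\ \hline
(w,b)&\{z,c\}&\{c\}\subseteq\{z,c\}\\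
(w,b')&\{z,c,b\}&\{c\}\subseteq\{z,c\}\\
(c,b)&\{a,a'\}&\emptyset\subseteq\{a\}\subseteq\{a,a'\}\\
(c,b')&\{a,a',b\}&\emptyset\subseteq\{a'\}\subseteq\{a,a'\}
\end{array}
\]
and in each of them the traces form a chain.
\end{proof}

The pairs $(w,a)$ and $(w,a')$ show why there are two points $a,a'$: if a single point $a$ served both $b$ and $b'$, the sets $\{w,c,a,b\}$ and $\{w,c,a,b'\}$ would have incomparable traces on $D_{wa}\ni b,b'$.

\begin{remark}\label{rem:position}
Lemma~\ref{lem:core} fails without \eqref{eq:pos}. Order the core by $c<w<b<a'<a<b'<z$ and let $\rho(x,p)$ be the position of $x$ in this list. This ranked order is coherent, since the ranks do not depend on $p$. It is admissible for the six sets. Indeed, a violation needs two sets through $y<p$ that are separated by points $r,s<y$. All six sets contain $c$, so $r,s\ne c$; hence $y\notin\{c,w\}$, and $p,y\in\{a,a',b,b',z\}$. The pairs of such points that lie in two of the sets are $\{a,a'\}$, $\{a,b\}$ and $\{a',b'\}$, with $y=a',b,a'$ and separating points $\{b,b'\}$, $\{a',w\}$, $\{a,w\}$; in each case one separating point ($b'$, $a'$, $a$, respectively) lies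 above $y$.
\end{remark}

\section{The family on 19 points}\label{sec:19}

It remains to force \eqref{eq:pos}. Lemma~\ref{lem:force}(ii) can force the largest point of a set into a prescribed triple, but not onto a prescribed point. So we take three candidates $w_1,w_2,w_3$ for $w$ and three candidates $c_1,c_2,c_3$ for $c$, and provide a core for every pair of candidates. Each $c_j$ gets its own points $a_j,a_j',b_j,b_j'$: a shared $b$ would produce sets $\{w,c_1,b,z\}$ and $\{w,c_2,b,z\}$ with incomparable traces on $D_{wb}$ when $\prec_w$ places the $c$'s before the $b$'s.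

Take distinct points $a_j,a'_j,b_j,b'_j,c_j$ for $j\in\{1,2,3\}$, called the points \emph{of index $j$}, and $z,w_1,w_2,w_3$. Put
\[
\begin{gathered}
D=\{a_j,a_j',b_j,b_j':j\le3\},\qquad C=\{c_1,c_2,c_3\},\qquad W=\{w_1,w_2,w_3\},\\
B=D\cup C\cup\{z\},\qquad X=B\cup W,
\end{gathered}
\]
so that $|X|=12+3+1+3=19$. For $i,j\in\{1,2,3\}$ let $K_{ij}=\{a_j,a_j',b_j,b_j',c_j,z,w_i\}$, viewed as a core in the way the letters indicate. The family $\mathcal F$ consists of
\begin{itemize}
\item the sets $B\cup(W\setminus\{w_i\})$, of \emph{type I};
\item the sets $D\cup(C\setminus\{c_j\})$, of \emph{type II};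
\item the six sets \eqref{eq:core} of each core $K_{ij}$, called the \emph{small sets of index $j$}.
\end{itemize}
The sets of type I cover $X$. A small set of index $j$ contains no point of another index and at most one point of $W$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{$\mathfrak{fr}(\mathcal F)>2$.} Otherwise Proposition~\ref{prop:coh} gives a coherent admissible ranked order on $X$. Lemma~\ref{lem:force}(ii) with $Y=X$, $T=W$ and the sets of type I gives $\max X=w_i$ for some $i$. The same lemma with $Y=D\cup C$, $T=C$ and the sets of type II gives $\max(D\cup C)=c_j$ for some $j$. Then $a_j,a_j',b_j,b_j'<c_j<w_i$ and $z<w_i$, so the core $K_{ij}$ satisfies \eqref{eq:pos}, and Lemma~\ref{lem:core} contradicts coherence.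

\emph{$\mathfrak{no}(\mathcal F)\ge2$.} Apply Lemma~\ref{lem:lower} to $W$ and the sets of type I.

\emph{$\mathfrak{no}(\mathcal F)\le2$.} We use the chain criterion. Let $\mathbf a$, $\mathbf b$, $\mathbf c$ denote the lists $a_1,a_1',a_2,a_2',a_3,a_3'$ and $b_1,b_1',b_2,b_2',b_3,b_3'$ and $c_1,c_2,c_3$. Define, in increasing order,
\[
\prec_\emptyset:\ \mathbf a,\mathbf b,\mathbf c,z,w_1,w_2,w_3;\qquad
\prec_{w_i}:\ z,\mathbf c,\mathbf b,\mathbf a,w_1,\dots,w_{i-1};\qquad
\prec_z:\ \mathbf c,\mathbf b,\mathbf a;
\]
and let $\prec_t$ be the restriction of $\prec_\emptyset$ for $t\in D\cup C$. On each core $K_{ij}$ these orders restrict to those of Lemma~\ref{lem:coreorders}. Fix $s\prec_\emptyset t$. We show that the traces on $D_{ts}$ of the members of $\mathcal F$ containing $t$ and $s$ form a chain. A trace equal to $D_{ts}$ is comparable with all others and may be ignored.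

If $t,s\in W$, only one member of $\mathcal F$ contains both, namely $B\cup\{t,s\}$. Assume from now on that $s\in B$. Then $D_{ts}\subseteq B$: for $t\in B$ because $D_t\subseteq B$, and for $t\in W$ because $\prec_t$ places the points of $W$ last. So the sets of type I have trace $D_{ts}$ and are ignored.

If $t,s\in C$, only one further member contains both, namely $D\cup\{t,s\}$. Assume from now on that $t,s$ are not both in $C$. If a set of type II contains $t$ and $s$, then $t\in D\cup C$ and $s\in D$, because $D$ precedes $C$ in $\prec_\emptyset$. As $\prec_t$ is then the restriction of $\prec_\emptyset$, we have $D_{ts}\subseteq D$, and the trace is $D_{ts}$. So the sets of type II are ignored as well, and only small sets remain.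

If $s=z$, then $t\in W$ and $D_{ts}=\emptyset$. Otherwise $s$ has an index $j$, and only small sets of index $j$ contain $s$. If $t=w_i$, the small sets containing $t$ and $s$ are sets of the core $K_{ij}$. If $t\in B$, put $i=1$: replacing a point $w_k$ of a small set by $w_1$ changes neither the membership of $t,s$ nor the trace on $D_{ts}\subseteq B$, so again only the sets of $K_{ij}$ need to be considered. If $t\notin K_{ij}$, none of them contains $t$. If $t\in K_{ij}$, then $D_{ts}\cap K_{ij}$ is the set $D_{ts}$ computed in the core, so the traces are those of Lemma~\ref{lem:coreorders} and form a chain.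

Finally, take a $2$-nested-orders family $\mathfrak S$ with $\mathcal F\subseteq\mathcal F_{\mathfrak S,2}$. Every free copy of $\mathcal F_{\mathfrak S,2}$ is a free copy of $\mathcal F$, so $\mathfrak{fr}(\mathcal F_{\mathfrak S,2})\ge\mathfrak{fr}(\mathcal F)>2$.
\end{proof}

\section{Lifting to higher levels}\label{sec:lift}

An ordinal $\alpha<\omega_{m+1}$ injects into $\omega_m$, so a set mapping on $\omega_{m+1}$ can use a point $\alpha\in E$ to imitate, below $\alpha$, any set mapping on $\omega_m$. Hence adding a new point $w$ to every member of $\mathcal F$ carries an obstruction from $\omega_m$ to $\omega_{m+1}$, as long as $w$ is placed on top. The difficulty is the same as in Section~\ref{sec:19}: a free copy need not put $w$ on top. We take $m+2$ candidates for $w$. If none of them is on top, they all lie below one old point $\alpha$, and $m+2$ points are too many to be free in $\omega_m$. On the other hand, $m+2$ points are few enough to keep $\mathfrak{no}$ at $m+1$.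

\begin{lemma}\label{lem:lift}
Let $\mathcal F$ be a family on $X$ with $\mathfrak{no}(\mathcal F)\le m<\mathfrak{fr}(\mathcal F)$. Let $W=\{w_1,\dots,w_{m+2}\}$ be disjoint from $X$, and let
\[
\mathcal F^+=\{X\cup(W\setminus\{w\}):w\in W\}\cup\{A\cup\{w\}:A\in\mathcal F,\ w\in W\},
\]
a family on $X\cup W$. Then $\mathfrak{no}(\mathcal F^+)=m+1<\mathfrak{fr}(\mathcal F^+)$.
\end{lemma}

\begin{proof}
\emph{$\mathfrak{no}(\mathcal F^+)\ge m+1$.} Apply Lemma~\ref{lem:lower} to $W$, which has $m+2$ elements.

\emph{$\mathfrak{no}(\mathcal F^+)\le m+1$.} Let $\mathfrak S$ be a nested-orders family on $X$ with $\mathcal F\subseteq\mathcal F_{\mathfrak S,m}$. Define a nested-orders family $\mathfrak S^+$ on $X\cup W$, with sets $D^+_v$ and orders $\prec^+_v$, as follows. If $v$ lies in $W$ (this includes $v=\emptyset$), then $D_v^+$ consists of $X$ and some points of $W$, and $\prec_v^+$ lists first $X$ in the order $\prec_\emptyset$ and then these points by increasing index. For such $v$ and $t\in X$ this gives $D^+_{vt}=D_t$, and from there on we copy $\mathfrak S$. Thus the elements of $\mathfrak S^+$ are the concatenations $v=v''v'$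 of a sequence $v''=(w_{i_1},\dots,w_{i_k})$ with $i_1>\dots>i_k$, $k\ge0$, and a sequence $v'\in\mathfrak S$; and $D_v^+=D_{v'}$, ${\prec_v^+}={\prec_{v'}}$ whenever $v'\ne\emptyset$.

Let $v=v''v'\in\mathfrak S^+$ have length $m+2$ and lie in a member $A^+$ of $\mathcal F^+$. We must show $D_v^+\subseteq A^+$. If $A^+=X\cup(W\setminus\{w\})$, then $v''$ has at most $m+1$ terms, so $v'\ne\emptyset$ and $D_v^+=D_{v'}\subseteq X\subseteq A^+$. If $A^+=A\cup\{w\}$ with $A\in\mathcal F$, then $v''$ has at most one term, so $v'$ lies in $A$ and has length $m+1$ or $m+2$. Since $A\in\mathcal F_{\mathfrak S,m}\subseteq\mathcal F_{\mathfrak S,m+1}$ by Lemma~\ref{lem:chain}(i), in both cases $D_v^+=D_{v'}\subseteq A$.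

\emph{$\mathfrak{fr}(\mathcal F^+)>m+1$.} Since $\mathfrak{fr}(\mathcal F)>m$, some set mapping $S_1$ on $\omega_m$ has no free copy of $\mathcal F$. By Example~\ref{ex:KS} with $n=m+1$, there is a set mapping $S_2$ on $\omega_m$ such that for each injection $f:W\to\omega_m$ some $w\in W$ has $f(w)\in S_2(f(W\setminus\{w\}))$. Fix injections $e_\alpha:\alpha\to\omega_m$ for $\alpha<\omega_{m+1}$ and put, for finite $E\subseteq\omega_{m+1}$,
\[
S(E)=\bigcup_{\alpha\in E}\ \bigcup_{H\subseteq E\cap\alpha}e_\alpha^{-1}\big[S_1(e_\alpha[H])\cup S_2(e_\alpha[H])\big].
\]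
This is a finite union of finite sets. By Lemma~\ref{lem:fr}(ii) it suffices to show that $S$ has no free copy of $\mathcal F^+$. Suppose that $u$ is one, and let $\alpha=u(x^*)$ be the largest element of $u(X\cup W)$.

Suppose $x^*\in X$. Then $u(W)\subseteq\alpha$, and $f=e_\alpha\circ u|_W$ is an injection into $\omega_m$. Choose $w$ with $f(w)\in S_2(f(W\setminus\{w\}))$ and let $E=u(X\cup(W\setminus\{w\}))$. Then $\alpha\in E$, and $H=u(W\setminus\{w\})\subseteq E\cap\alpha$ shows that $u(w)\in S(E)$. As $u(w)\notin E$, this contradicts freeness.

Suppose $x^*=w\in W$. Then $u(X)\subseteq\alpha$, and $f=e_\alpha\circ u|_X$ is an injection into $\omega_m$. Let $A\in\mathcal F$ and $x\in X$ with $f(x)\in S_1(f(A))$, and let $E=u(A\cup\{w\})$. Then $\alpha\in E$, and $H=u(A)\subseteq E\cap\alpha$ shows that $u(x)\in S(E)$. Freeness of $u$ gives $x\in A\cup\{w\}$, so $x\in A$. Hence $f$ is a free copy of $\mathcal F$ for $S_1$, which does not exist.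
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathcal F_2$ be the family of Theorem~\ref{thm:A} and let $\mathcal F_{n+1}=\mathcal F_n^+$, formed with $m=n$. Lemma~\ref{lem:lift} gives the claim by induction.
\end{proof}

\section{Equality when $\mathfrak{no}(\mathcal F)\le1$}\label{sec:one}

The case $\mathfrak{no}(\mathcal F)=0$ of Theorem~\ref{thm:C} is Example~\ref{ex:chain}. Let $\mathfrak{no}(\mathcal F)=1$. By Proposition~\ref{prop:known} it suffices to find a free copy of $\mathcal F$ for every set mapping on $\omega_1$.

The smallest case is $X=\{x_1,x_2\}$ and $\mathcal F=\{\{x_1\},\{x_2\}\}$, where we need $\beta\ne\alpha$ with $\alpha\notin S(\{\beta\})$ and $\beta\notin S(\{\alpha\})$. The first demand suggests choosing $\alpha$ last, and the second suggests choosing it first. Uncountability reconciles them. Take a countably infinite $E\subseteq\omega_1$ that is \emph{closed under $S$}, meaning $S(H)\subseteq E$ for all finite $H\subseteq E$, and choose $\alpha\notin E$ first. Then the first demand holds for every $\beta\in E$, and we pick $\beta\in E\setminus S(\{\alpha\})$. In general we add the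 points of $X$ one at a time in this way. The new difficulty is that the earlier points must be placed inside $E$ after $\alpha$ is known, in several rounds, each avoiding a finite set that depends on $\alpha$ and on the earlier rounds, and must still form a free copy at the end.

\begin{proof}[Proof of Theorem~\ref{thm:C} for $\mathfrak{no}(\mathcal F)=1$]
By the chain criterion for $n=1$ we can enumerate $X=\{x_1,\dots,x_m\}$ so that, with $X_k=\{x_1,\dots,x_k\}$, each family
\[
\mathcal C_k=\{A\cap X_{k-1}:x_k\in A\in\mathcal F\}\cup\{\emptyset,X_{k-1}\}\qquad(1\le k\le m)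
\]
is a chain. Let $\mathcal F_k=\{A\cap X_k:A\in\mathcal F\}\cup\{\emptyset,X_k\}$ for $0\le k\le m$. Then $\mathcal C_k\subseteq\mathcal F_{k-1}$, and every member of $\mathcal F_k$ either belongs to $\mathcal F_{k-1}$ or has the form $I\cup\{x_k\}$ with $I\in\mathcal C_k$. For a set mapping $S$ on $\omega_1$ let $R_k(S)$ be the set of free copies of $\mathcal F_k$ for $S$. We prove by induction on $k$ that $R_k(S)\ne\emptyset$ \emph{for every} $S$. For $k=m$ this gives the theorem, since $\mathcal F\subseteq\mathcal F_m$. For $k=0$ the empty function belongs to $R_0(S)$.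

Let $k\ge1$, assume the statement for $k-1$, and let $S$ be given. Passing to the monotone hull, we may assume that $S$ is monotone. Write the chain $\mathcal C_k$ as
\[
\emptyset=I_0\subsetneq I_1\subsetneq\dots\subsetneq I_r=X_{k-1},\qquad J_j=I_{j+1}\setminus I_j\ne\emptyset\quad(j<r).
\]
The points of $X_{k-1}$ will be placed in the rounds $J_0,J_1,\dots,J_{r-1}$. To avoid a finite set that is not known in advance, it is enough to have infinitely many pairwise disjoint options. So we define \emph{good} functions $p:I_j\to\omega_1$ by downward recursion on $j$. A function $p:I_r\to\omega_1$ is good if $p\in R_{k-1}(S)$. For $j<r$, a function $p:I_j\to\omega_1$ is good if it has infinitely many good extensions $q:I_{j+1}\to\omega_1$ with pairwise disjoint sets $q(J_j)$.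

\emph{Step 1: the empty function on $I_0$ is good.} A function that is not good has only finitely many disjoint options. These can be absorbed into a larger set mapping, and this is why the induction hypothesis is stated for all set mappings. For every $j<r$ and every $p:I_j\to\omega_1$ that is not good, let $Q_p$ be a maximal family of good extensions $q:I_{j+1}\to\omega_1$ of $p$ with pairwise disjoint sets $q(J_j)$. Such a family exists and is finite: add extensions one at a time, and note that the process stops because $p$ is not good. Put
\[
S^*(E)=S(E)\cup\bigcup\{q(I_{j+1}):\ j<r,\ p:I_j\to E\text{ not good},\ q\in Q_p\}.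
\]
There are finitely many functions $I_j\to E$, so $S^*$ is a set mapping. By the induction hypothesis there is $u\in R_{k-1}(S^*)$, and $R_{k-1}(S^*)\subseteq R_{k-1}(S)$, so $u=u|_{I_r}$ is good. Suppose that $u|_{I_0}$ is not good, and let $j<r$ be maximal such that $p=u|_{I_j}$ is not good. Then $u|_{I_{j+1}}$ is a good extension of $p$. Either it belongs to $Q_p$ or it cannot be added to $Q_p$; in both cases the nonempty set $u(J_j)$ meets $q(J_j)$ for some $q\in Q_p$. So some $y\in J_j$ has $u(y)\in q(I_{j+1})\subseteq S^*(u(I_j))$. But $I_j\in\mathcal F_{k-1}$ and $u\in R_{k-1}(S^*)$, so $u(y)\in u(I_j)$. This contradicts the injectivity of $u$, because $y\notin I_j$.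

\emph{Step 2: a countable set and a point outside it.} For every good $p:I_j\to\omega_1$ with $j<r$ fix a countably infinite family $G_p$ of good extensions $q:I_{j+1}\to\omega_1$ with pairwise disjoint sets $q(J_j)$. Let $E_0=\emptyset$, and let $E_{l+1}$ be the union of $E_l$, the sets $S(H)$ for finite $H\subseteq E_l$, and the ranges of all $q\in G_p$ for good $p:I_j\to E_l$, $j<r$. Then $E=\bigcup_lE_l$ is countable and closed under $S$, and for every good $p:I_j\to E$ all members of $G_p$ take values in $E$. Pick $\alpha\in\omega_1\setminus E$.

\emph{Step 3: the free copy.} Starting from the good function $p_0=\emptyset$, choose successively $p_{j+1}\in G_{p_j}$ with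
\begin{equation}\label{eq:avoid}
p_{j+1}(J_j)\cap S(\{\alpha\}\cup p_j(I_j))=\emptyset .
\end{equation}
This is possible because a finite set meets only finitely many of the pairwise disjoint sets $q(J_j)$, $q\in G_{p_j}$. Then $p_r\in R_{k-1}(S)$ takes values in $E$. Let $u$ extend $p_r$ by $u(x_k)=\alpha$; it is injective since $\alpha\notin E$. Let $A\in\mathcal F_k$.

If $x_k\notin A$, then $A\in\mathcal F_{k-1}$, so $S(u(A))\cap u(X_{k-1})\subseteq u(A)$; and $\alpha\notin S(u(A))$ because $S(u(A))\subseteq E$.

If $x_k\in A$, then $A=I_j\cup\{x_k\}$ for some $j\le r$. A point $y\in X_k\setminus A$ lies in $J_l$ for some $l\ge j$. By monotonicity $S(u(A))\subseteq S(\{\alpha\}\cup p_l(I_l))$, and $u(y)$ is outside the latter set by \eqref{eq:avoid}.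

Hence $u\in R_k(S)$, which completes the induction.
\end{proof}

The hypothesis $\mathfrak{no}(\mathcal F)\le1$ enters only through the fact that $\mathcal C_k$ is a chain. It provides one sequence of rounds in which, for every member $I_j\cup\{x_k\}$ of $\mathcal F_k$, the points outside the member are placed after the points inside it.

\begin{thebibliography}{9}

\bibitem{AP}
Antonio Avil\'es and Claribet Pi\~na,
\emph{Free sets for a set-mapping relative to a family of sets},
arXiv:1607.03291 (2016).

\end{thebibliography}
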